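# Columns of maximal-entropy measures on two-dimensional hom-shifts form a Markov chain

## 1. Random homomorphisms to the four-cycle

Take the four-cycle $C_4$, with vertices $0,1,2,3$ and edges between numbers that differ by $\pm1$ mod $4$. We label every site of $\mathbb Z^2$ by a vertex of $C_4$ so that neighboring sites get adjacent vertices. Adjacent vertices have opposite parity, so the parity of $x_{(i,j)}+i+j$ is the same at all sites: one bit $c$, the *class* of the labeling. Conversely, every even vertex of $C_4$ is adjacent to every odd vertex, so once the class is fixed, each site may choose freely between the two vertices of the right parity. An $n\times\ell$ rectangle therefore carries exactly $2\cdot2^{n\ell}$ patterns, and the exponential growth rate per site is $\log 2$.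

Toss a fair coin for $c$ and then fair coins, independently, for all the sites. A unit shift of $\mathbb Z^2$ exchanges the two classes and permutes the site coins, so this law $\mu$ is shift-invariant. The entropy of its restriction to an $n\times\ell$ rectangle is $(n\ell+1)\log2$, so its entropy per site is $\log2$, as large as possible.

Now read the labeling column by column. Let $X^i$ be the column over $i$. If $(X^j)_{j\le0}$ is known, the class is known, and the entries $X^1_j$ are independent, each uniform on the two neighbors of $X^0_j$. This description uses only $X^0$, so the columns form a Markov chain. They are not independent: the bit $c$ travels from column to column, and it can do so because each column displays it.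

The bit $c$ is worth one $\log2$ in every rectangle, however large. Entropy *rates* do not see it at all. This suggests a question for other target graphs. Suppose a random labeling has maximal entropy. Could the past columns hand to $X^1$ some information that $X^0$ does not display, perhaps a bit hidden "at infinity" along the column and costing no entropy rate? Or is the column sequence always a Markov chain?

## 2. Hom-shifts, their walk graphs, and the two theorems

Throughout, $\mathcal H$ is a finite undirected graph without multiple edges, loops permitted, with $q$ vertices. We write $v\sim w$ for adjacency, so $v\sim v$ holds exactly when $v$ has a loop.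

**Definition (hom-shift).** Let $\mathbb Z^d$ have edges between points at $\ell^1$-distance $1$. Then $X^d_{\mathcal H}=Hom(\mathbb Z^d,\mathcal H)$ is the set of $x:\mathbb Z^d\to\mathcal H$ with $x_u\sim x_v$ whenever $u,v$ are adjacent. It carries the product topology, and $\mathbb Z^d$ acts by translations. In particular $X^1_{\mathcal H}$ is the set of bi-infinite walks on $\mathcal H$. For example, if $\mathcal H$ has vertices $0,1$, a loop at $0$ and an edge $01$, then $X^2_{\mathcal H}$ is the set of $0$-$1$ labelings of $\mathbb Z^2$ with no two adjacent $1$'s.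

**Definition (walk graph).** $\mathcal H^2_{walk}$ has vertex set $X^1_{\mathcal H}$; walks $x,y$ are adjacent iff $x_i\sim y_i$ for all $i\in\mathbb Z$. For a single edge $ab$ without loops there are two walks, the two alternating sequences. They are adjacent to each other and not to themselves, so the walk graph is again a single edge.

The columns $X^i=(x_{(i,j)})_{j\in\mathbb Z}$ of $x\in X^2_{\mathcal H}$ are walks, and consecutive columns are adjacent in $\mathcal H^2_{walk}$. So a probability measure $\mu$ on $X^2_{\mathcal H}$ is the same thing as a process $(X^i)_{i\in\mathbb Z}$ on $\mathcal H^2_{walk}$: the law of finitely many entries $X^i_j$ is the law of the $x_{(i,j)}$.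

**Definition (MME).** Let $h$ be the topological entropy of $X^2_{\mathcal H}$, that is, the limit of $|Q|^{-1}\log(\text{number of patterns on }Q\text{ that appear in }X^2_{\mathcal H})$ over growing squares $Q$. A *measure of maximal entropy* (MME) is a shift-invariant Borel probability measure on $X^2_{\mathcal H}$ whose entropy for the $\mathbb Z^2$-action equals $h$. It need not be ergodic.

**Definition (Markov chain).** $(X^i)$ is a Markov chain if for every $i$ the conditional distribution of $X^{i+1}$ given $(X^j)_{j\le i}$ depends only on $X^i$, almost surely.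

The question is stated as a conjecture in Nishant Chandgotia and Brian Marcus, "Mixing Properties for Hom-Shifts and the Distance between Walks on Associated Graphs", arXiv:1607.08357 (2016): *if $\mu$ is an ergodic MME on $X^2_{\mathcal H}$, then the corresponding process on $\mathcal H^2_{walk}$ is a Markov chain.* The conjecture is true, and ergodicity is not needed.

**Theorem A.** For every MME $\mu$ on $X^2_{\mathcal H}$ (ergodic or not), the column process $(X^i)_{i\in\mathbb Z}$ is a Markov chain.

**Theorem B.** (1) An MME is determined by the law of its column $X^0$. (2) Every MME is invariant under the reflections $(i,j)\mapsto(-i,j)$ and $(i,j)\mapsto(i,-j)$. In particular the column chain is reversible, and $\int f\cdot(f\circ\varrho)\,d\mu\ge0$ for bounded real $f\in\sigma(X^i,i\ge0)$, where $\varrho$ is the reflection in column $0$. (3) Distinct ergodic MMEs have mutually singular column laws.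

If $X^2_{\mathcal H}=\emptyset$ there is no measure and nothing to prove, so we assume $X^2_{\mathcal H}\neq\emptyset$. Then $h\ge0$.

## 3. Conditional entropy and entropy rates

Logarithms are natural, and $\sigma$-algebras are understood modulo null sets. For a finite-valued $A$ and a $\sigma$-algebra $\mathcal F$, $H(A|\mathcal F)$ is the expected Shannon entropy of the conditional law $P(A\in\cdot\,|\mathcal F)$. We use these textbook facts.

- Chain rule: $H(A,A'|\mathcal F)=H(A|\mathcal F)+H(A'|\mathcal F,A)$.
- Monotonicity: if $\mathcal F\subset\mathcal F'$ then $H(A|\mathcal F')\le H(A|\mathcal F)$, and equality holds only if $P(A\in\cdot\,|\mathcal F')=P(A\in\cdot\,|\mathcal F)$, i.e. $A$ is conditionally independent of $\mathcal F'$ given $\mathcal F$ (strict concavity of Shannon entropy).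
- Continuity: if $\mathcal F_n$ increases to $\mathcal F$, then $H(A|\mathcal F_n)\to H(A|\mathcal F)$ (martingale convergence).
- Conditional mutual information: $\mathrm I(A;A'|\mathcal F)=H(A|\mathcal F)-H(A|\mathcal F,A')=H(A'|\mathcal F)-H(A'|\mathcal F,A)\ge0$.
- Maximal ergodic inequality: for a stationary sequence $e_k\ge0$ and $\lambda>0$, $P(\sup_{n\ge1}\frac1n\sum_{k=1}^ne_k>\lambda)\le E[e_1]/\lambda$.

For an event $G\in\mathcal F$ put $H(A|\mathcal F;G)=E[1_G\,H(P(A\in\cdot\,|\mathcal F))]$, the part of the conditional entropy that comes from $G$. By concavity it is nonincreasing in $\mathcal F\ni G$, and $H(A|\mathcal F)=H(A|\mathcal F;G)+H(A|\mathcal F;G^c)$.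

For a sequence $A=(A_j)_{j\in\mathbb Z}$ and $J\subset\mathbb Z$ write $A_J=(A_j)_{j\in J}$; in a conditioning, $A$ without index is the whole sequence. "Stationary" refers to the vertical shift $(Sx)_j=x_{j+1}$. For jointly stationary finite-valued sequences, $h(\cdot)$ is the entropy rate, and $h(A|B)=h(A,B)-h(B)$. The rate is affine in the law: replacing the mixture of two laws' entropies $H(A_{[0,n)})$ by the entropy of the mixed law changes the value by at most $\log2$.

**Two-sided conditioning.** For jointly stationary $A,B$,
$$h(A|B)=H(A_0|A_{<0},B)=H(A_0|A_{>0},B).\tag{1}$$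
*Proof.* By the chain rule, $h(A|B)=\lim\frac1nH(A_{[0,n)}|B_{[0,n)})$. On one side, $H(A_{[0,n)}|B_{[0,n)})\ge H(A_{[0,n)}|A_{<0},B)=nH(A_0|A_{<0},B)$. On the other, expand as $\sum_{j<n}H(A_j|A_{[0,j)},B_{[0,n)})$. A term with $m\le j<n-m$ is at most $H(A_0|A_{[-m,0)},B_{[-m,m]})$ by monotonicity and stationarity, and the other $2m$ terms are bounded. Divide by $n\to\infty$, then let $m\to\infty$. The second equality is the first, applied to the time-reversed sequences, whose rates are the same. $\square$

By the chain rule, for every finite interval $J$,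
$$H(A_J|A_{<\min J},B)=H(A_J|A_{>\max J},B)=|J|\,h(A|B).\tag{2}$$

**Per-site entropy.** For a measure on $X^2_{\mathcal H}$ invariant under $a\mathbb Z\times b\mathbb Z$, this is the limit of $H(x_Q)/|Q|$ over growing rectangles $Q$. Grouping sites into $a\times b$ blocks makes the measure $\mathbb Z^2$-stationary, and subadditivity in each side length shows that the limit exists, equals an infimum over blocked rectangles, and may be computed by sending the two side lengths to infinity one after the other, in either order. Rates of $a\mathbb Z$-stationary sequences are taken by blocking and divided by $a$; then (1) is used for the blocked sequences.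

**Gluing.** Conditional laws given columns are regular conditional probabilities. If two laws of pairs share a marginal, we may glue them conditionally independently over the shared column, and continue to a Markov chain of columns. Such a chain is determined by its pair laws, so if these are $S$-invariant, the chain is $S$-invariant.

## 4. Folding the plane: an entropy bound for pairs of adjacent walks

Let $N(n,\ell)$ be the number of homomorphisms from the $n\times\ell$ grid to $\mathcal H$.

**Lemma 1.** For $n,\ell\ge2$: $\log N(n,\ell)\le hn\ell+2(n+\ell)\log q$.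

*Proof.* The aim is to tile the plane with many patterns of one rectangle. Let $R=[0,n-1]\times[0,\ell-1]$. Its boundary has fewer than $2(n+\ell)$ sites, so some boundary pattern $b$ has at least $N(n,\ell)q^{-2(n+\ell)}$ fillings. Fold $\mathbb Z^2$ onto $R$ by reflections in the lines $i\in(n-1)\mathbb Z$ and $j\in(\ell-1)\mathbb Z$; the fold maps neighbors to neighbors. On every tile choose, independently, a filling with boundary $b$ and compose it with the fold. Two tiles that meet agree on the common sites, where both show $b$ composed with the fold. Every edge of $\mathbb Z^2$ lies in a single tile, so the result is a point of $X^2_{\mathcal H}$. A square array of $m\times m$ tiles thus shows at least $(N(n,\ell)q^{-2(n+\ell)})^{m^2}$ patterns on $(m(n-1)+1)(m(\ell-1)+1)$ sites. Letting $m\to\infty$, $h(n-1)(\ell-1)\ge\log N(n,\ell)-2(n+\ell)\log q$, and $h\ge0$. $\square$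

In particular, **any measure on $X^2_{\mathcal H}$ invariant under some $a\mathbb Z\times b\mathbb Z$ has per-site entropy at most $h$**, because $H(x_Q)\le\log N(n,\ell)$ for an $n\times\ell$ rectangle $Q$.

**Lemma 2.** Let $c_0=4\log q$. If $(U,V)$ is a random pair of walks with $\ell\ge0$ vertices on $\mathcal H$ such that $U_j\sim V_j$ for all $j$, then
$$H(V|U)+H(U|V)\le2h\ell+c_0.\tag{3}$$

*Proof.* For $\ell\le1$ the left side is at most $2\log q$. For $\ell\ge2$ the aim is to build a wide strip out of the one pair. Run the Markov chain of columns $U,V,U',V',\dots$, using alternately the conditional law of $V$ given $U$ and of $U$ given $V$. Consecutive pairs have the law of $(U,V)$ or of $(V,U)$, so the first $2k+1$ columns ($k\ge1$) form a homomorphism of the $(2k+1)\times\ell$ grid. By Lemma 1,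
$$H(U)+k\big(H(V|U)+H(U|V)\big)\le h(2k+1)\ell+2(2k+1+\ell)\log q.$$
Divide by $k$ and let $k\to\infty$. $\square$

The error $c_0$ does not depend on $\ell$, and this is decisive later. In the $C_4$ example, with $U,V$ pieces of $X^0,X^1$, one has $H(U)=H(V)=(\ell+1)\log2$ and $H(U,V)=(2\ell+1)\log2$, so the left side of (3) is $2\ell\log2=2h\ell$.

## 5. Rate identities, and the tail $\sigma$-algebra they leave behind

Let $\mu$ be an MME and write $X^{\le0}=(X^i)_{i\le0}$, $X^{<0}=(X^i)_{i<0}$.

**Lemma 3.** (i) $H(X^1_0|X^1_{<0},X^0)=H(X^1_0|X^1_{<0},X^{\le0})=h$. Hence for every finite interval $J$ with $\min J=-L$, $X^1_J$ is conditionally independent of $X^{<0}$ given $(X^0,X^1_{<-L})$.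

(ii) Let $P$ be a stationary law of $(X,Y)$, possibly with further processes, with $(X,Y)\overset d=(X^0,X^1)$, and let $D$ be an $S$-invariant event with $P(D)>0$. Under $P_D=P(\cdot|D)$: $h(Y|X)+h(X|Y)=2h$.

*Proof.* (i) Let $s_n=h(X^0,\dots,X^{n-1})$. By (1) and horizontal stationarity,
$$s_{n+1}-s_n=h(X^n|X^0,\dots,X^{n-1})=H(X^1_0|X^1_{<0},X^0,X^{-1},\dots,X^{-(n-1)}),$$
which is nonincreasing in $n$; its limit is $\lim s_n/n=h$. Apply (3) to $U=X^0_{[0,\ell)}$, $V=X^1_{[0,\ell)}$. Since $H(V|U)+H(U|V)=2H(U,V)-H(U)-H(V)$, dividing by $\ell\to\infty$ gives $2(s_2-s_1)\le2h$. A nonincreasing sequence with limit $h$ and first term at most $h$ is constant, so every increment is $h$. Thus $H(X^1_0|X^1_{<0},X^0,\dots,X^{-n})=h$ for all $n\ge0$, and $n\to\infty$ gives the first assertion. By stationarity and the chain rule, $H(X^1_J|X^1_{<-L},X^{\le0})=|J|h=H(X^1_J|X^1_{<-L},X^0)$. Equality of entropies under nested conditioning is the asserted conditional independence.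

(ii) The functional $2h(X,Y)-h(X)-h(Y)=h(Y|X)+h(X|Y)$ is affine in the law. By (3), divided by $\ell\to\infty$, it is at most $2h$ for $P_D$ and, if $P(D^c)>0$, for $P_{D^c}$; both laws are stationary because $D$ is invariant. For $P$ it equals $2s_2-2s_1=2h$. So it equals $2h$ for $P_D$. $\square$

Part (i) looks like the Markov property, and a sensible person would now let $L\to\infty$: the extra conditioning $X^1_{<-L}$ recedes to $-\infty$ and ought to disappear. What it leaves is
$$\mathcal T=\bigcap_{L\ge0}\sigma(X^0,X^1_{<-L})\qquad\text{(completed }\sigma\text{-algebras)},$$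
and this may be larger than $\sigma(X^0)$, even when $X^1$ by itself has a trivial tail.

**Example.** Let $Y_j$ be independent fair bits and $X_j=Y_j+Y_{j+1}$ mod $2$. The tail of $Y$ is trivial. But $X$ together with any single $Y_m$ determines all of $Y$, so $\bigcap_L\sigma(X,Y_{<-L})=\sigma(X,Y)$. On the other hand $Y$ and $1-Y$ have the same law and give the same $X$, so given $X$ the bit $Y_0$ is still fair. The intersection is strictly larger than $\sigma(X)$. Here $(X,Y)$ is even a stationary pair of adjacent walks on the complete graph with loops on $\{0,1\}$, for which $h=\log2$. It does not come from an MME, since $h(Y|X)=h(X|Y)=0$ and Lemma 3(ii) fails.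

The hidden bit in the example costs no entropy rate. So the passage to the limit is not formal, and maximality must be used again, beyond the rates. Here is what has to be shown.

**Proposition 4.** For every MME $\mu$, $\mathcal T=\sigma(X^0)$ mod $\mu$.

**Proposition 4 implies Theorem A.** Let $f$ be a bounded function of $X^1_{[-r,r]}$. For $L>r$, Lemma 3(i) with $J=[-L,r]$ gives
$$E[f|X^{\le0},X^1_{<-L}]=E[f|X^0,X^1_{<-L}].$$
By the reverse martingale theorem the right side tends in $L^1$, as $L\to\infty$, to $E[f|\mathcal T]=E[f|X^0]$. Apply $E[\,\cdot\,|X^{\le0}]$ to both sides: the left side becomes $E[f|X^{\le0}]$ for every $L$, and the right side tends to $E[f|X^0]$. So $E[f|X^{\le0}]=E[f|X^0]$. Such $f$ determine the conditional distribution of $X^1$, and horizontal stationarity gives the Markov property at every $i$. $\square$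

## 6. Splicing two neighbors of one column

Suppose Proposition 4 fails. Then $X^1$ given $X^0=X$ carries a hidden tail bit, and the same $X$ has two neighbors $Y$ and $Z$ with different hidden bits. Make a third walk $V$ that follows $Y$ below a height $\beta$ and $Z$ above it, where $\beta$ lies in one of $M$ blocks, chosen uniformly. If the position of this kink can be read off from $V$, $X$ and the hidden bits, then $H(V|X)$ is larger than for an honest neighbor by about $\log M$, while $H(V)$ grows by at most about $\log M$. Write the left side of (3) with $U=X$ as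
$$2H(V|U)+H(U)-H(V).$$
It grows by about $2\log M-\log M=\log M$. For an honest neighbor it is already at least $2h\ell$, as (6) below shows. The allowance in (3) is only $c_0$, so large $M$ gives a contradiction.

In the example of Section 5 the kink is plainly visible: if $V_j=Y_j$ for $j<\beta$ and $V_j=1-Y_j$ for $j\ge\beta$, then $V_j+V_{j+1}=X_j$ mod $2$ except at $j=\beta-1$.

There are three things to do.

- $V$ must be a walk adjacent to $X$. Nothing joins $Y_{\beta-1}$ to $Z_{\beta+1}$ in general, but if $X_{\beta-1}=X_{\beta+1}$, this common vertex can serve as $V_\beta$. So we need heights where $X$ backtracks (Section 7).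
- The entropies of the spliced walk must be controlled up to constants, not only up to rates (Sections 8 and 9).
- The kink must be located from $V$, $X$ and the hidden bits (Section 10).

## 7. Maximal entropy forces backtracks

**Definition (backtrack).** The integer $j$ is a *backtrack* of a walk $x$ if $x_{j-1}=x_{j+1}$. In the $C_4$ example each $j$ is a backtrack of $X^0$ with probability $\frac12$; the periodic walk $0,1,2,3,0,1,\dots$ on $C_4$ has none.

We use repeatedly: **a stationary random subset of $\mathbb Z$ that is a.s. nonempty is a.s. unbounded above.** Otherwise, conditioning on the invariant event that it is bounded above, its maximum would be a random integer with a shift-invariant law, which is impossible.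

**Lemma 5.** For an MME $\mu$, $X^0$ a.s. has a backtrack. Hence its set of backtracks is a.s. unbounded above.

*Proof.* Let $E$ be the $S$-invariant event that $X^0$ has no backtrack. Suppose $\mu(E)>0$, and let $P_E$ be the law of $(X,Y)=(X^0,X^1)$ given $E$. By Lemma 3(ii), $h(Y|X)+h(X|Y)=2h$ under $P_E$. The plan is to build from $P_E$ a measure of per-site entropy $h$ in which a certain local pattern $p$ occurs, while a pattern $p'$ that could replace it never occurs. Replacing $p$ by $p'$ at random then creates too much entropy.

**Step 1: fold horizontally.** This step builds a planar measure whose even columns have no backtracks. Let $(W^i)_{i\in\mathbb Z}$ be the Markov chain of columns with $(W^{2i},W^{2i+1})\sim(X,Y)$ and $(W^{2i+1},W^{2i+2})\sim(Y,X)$, where $(X,Y)$ has law $P_E$. Its law $\xi$ lives on $X^2_{\mathcal H}$ and is invariant under $2\mathbb Z\times\mathbb Z$. By (1) and the Markov property, $h(W^{i+1}|W^0,\dots,W^i)=h(W^{i+1}|W^i)$, so $h(W^0,\dots,W^{2n})=h(X)+n\cdot2h$. Hence $\xi$ has per-site entropy $h$.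

**Step 2: fold vertically.** This step makes the measure symmetric about row $0$, without losing entropy. Let $R_j$ be the rows of $\xi$ and $r_n$ the horizontal entropy rate, per column, of $(R_0,\dots,R_{n-1})$. By (1) for the blocked rows and vertical stationarity, the increments $r_{n+1}-r_n$ are nonincreasing, and their limit is $\lim r_n/n=h$. So $r_3-r_1\ge2h$. Let $\zeta$ be the law of rows $(Q_j)$ such that for all $k$
$$(Q_{4k-2},Q_{4k-1},Q_{4k})\sim(R_{-2},R_{-1},R_0),\qquad(Q_{4k+2},Q_{4k+1},Q_{4k})\sim(R_{-2},R_{-1},R_0),$$
consecutive segments being glued conditionally independently given the common even row. This is consistent: at row $4k$ both segments have the marginal of $R_0$, and at row $4k+2$ both have that of $R_{-2}$. Adjacent rows lie in one segment, so $\zeta$ lives on $X^2_{\mathcal H}$; it is $2\mathbb Z\times4\mathbb Z$-invariant. Each new segment adds the conditional rate of two rows given an end row, which is $r_3-r_1$ whether the end row is $R_0$ or $R_{-2}$, since both have rate $r_1$. So $Q_0,\dots,Q_{2m}$ has horizontal rate $r_1+m(r_3-r_1)\ge2mh$, and $\zeta$ has per-site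 entropy at least $h$, hence equal to $h$ by Lemma 1.

**Step 3: a pattern $p$ with $\zeta([p])>0$.** This step finds a pattern that is certain to occur with positive probability, because of all the reflections. Choose vertices such that the event
$$(X_{-2},X_{-1},X_0)=(u_2,u_1,u_0),\quad(Y_{-2},Y_{-1},Y_0)=(w_2,w_1,w_0)$$
has $P_E$-probability $\alpha>0$. Then $u_0\sim u_1\sim u_2$, $w_0\sim w_1\sim w_2$ and $u_t\sim w_t$. On $\Lambda=[-2,2]^2$ let $p(i,j)=u_{|j|}$ for $i$ even and $w_{|j|}$ for $i$ odd, and let $\tilde p$ be its restriction to rows $-2,-1,0$.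

Given $W^1$, the columns $W^0,W^2$ are conditionally i.i.d. So the probability that $W^0,W^1,W^2$ show $u,w,u$ on rows $[-2,0]$ is the expectation of the square of a function with mean $\alpha$, namely the indicator that $W^1$ shows $w$ times the conditional probability that $W^0$ shows $u$. By Jensen it is at least $\alpha^2$. Given $W^0$, the pairs $(W^1,W^2)$ and $(W^{-1},W^{-2})$ are conditionally i.i.d., so in the same way $\xi([\tilde p])\ge\alpha^4$. Given $Q_0$, the pairs $(Q_{-1},Q_{-2})$ and $(Q_1,Q_2)$ are conditionally i.i.d., so $\zeta([p])\ge\xi([\tilde p])^2>0$.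

**Step 4: a pattern $p'$ with $\zeta([p'])=0$.** This step finds a replacement for $p$ that contains a forbidden backtrack. For $(i,j)\in\Lambda$ let
$$g(i,j)=\max(|j|,2-|i|),\qquad a(i,j)\equiv i+j+g(i,j)\pmod2,\quad a\in\{0,1\},$$
and $p'(i,j)=u_g$ if $a=0$, $p'(i,j)=w_g$ if $a=1$. The function $g$ has values in $\{0,1,2\}$ and changes by at most one between adjacent sites. For adjacent sites, $i+j$ changes parity, so either $g$ is equal and $a$ differs, and the values are $u_t,w_t$; or $g$ differs by one and $a$ is equal, and the values are consecutive $u$'s or consecutive $w$'s. In both cases they are adjacent in $\mathcal H$. If $|i|=2$ or $|j|=2$, then $g=|j|$, so $a\equiv i$ and $p'=p$. Written out, with rows $j=2,1,0,-1,-2$ from top to bottom and $i=-2,\dots,2$ from left to right,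
$$p=\begin{pmatrix}u_2&w_2&u_2&w_2&u_2\\u_1&w_1&u_1&w_1&u_1\\u_0&w_0&u_0&w_0&u_0\\u_1&w_1&u_1&w_1&u_1\\u_2&w_2&u_2&w_2&u_2\end{pmatrix},\qquad p'=\begin{pmatrix}u_2&w_2&u_2&w_2&u_2\\u_1&w_1&w_2&w_1&u_1\\u_0&u_1&u_2&u_1&u_0\\u_1&w_1&w_2&w_1&u_1\\u_2&w_2&u_2&w_2&u_2\end{pmatrix}.$$
Now $p'(0,-2)=p'(0,0)=u_2$: the middle column of $p'$ backtracks at row $-1$. Columns of $\zeta$ may backtrack at the fold rows, but under $\zeta$ column $0$ on rows $[-2,0]$ has the law of $X_{[-2,0]}$ under $P_E$, for which $X_{-2}\ne X_0$ a.s. So $\zeta([p'])=0$.

**Step 5: random replacement.** This step turns $p,p'$ into extra entropy. The boxes $\Lambda+v$, $v\in8\mathbb Z^2$, are disjoint, with $\Lambda+v$ in the cell $[-4,3]^2+v$. In a $\zeta$-random $x$, for each $v\in8\mathbb Z^2$ where $p$ occurs on $\Lambda+v$, replace it by $p'$ with probability $\frac12$, independently. The result $x^*$ lies in $X^2_{\mathcal H}$, since $p$ and $p'$ agree on the outer ring of $\Lambda$, and its law is $8\mathbb Z^2$-invariant. Since $\zeta$ is $8\mathbb Z^2$-invariant, a.s. $p'$ never occurs in $x$ on a box $\Lambda+v$. So a box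 of $x^*$ showing $p'$ was replaced, a box showing $p$ was spared, and no coin was used elsewhere: $x$ and the coins used are recovered from $x^*$, box by box. Hence for a union $Q$ of cells
$$H(x^*_Q)=H(x_Q)+(\text{number of cells in }Q)\,\zeta([p])\log2,$$
and $x^*$ has per-site entropy at least $h+\zeta([p])\log2/64>h$. This contradicts Lemma 1. So $\mu(E)=0$, and the last assertion follows because the set of backtracks is a stationary random set. $\square$

## 8. Two neighbors that disagree on a tail event

We begin the proof of Proposition 4. Suppose $\mathcal T\neq\sigma(X^0)$.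

**Step 1: the triple $(X,Y,Z)$.** This step sets up two neighbors of one column with different hidden bits. Let $(X,Y)\overset d=(X^0,X^1)$, and let $Z$ be a conditionally independent copy of $Y$ given $X$. The joint law $P$ is stationary. There is $T\in\mathcal T$, with $1_T=\tau(X,Y)$, such that $P(T|X)\notin\{0,1\}$ with positive probability. Put
$$\tau_j=\tau(S^j(X,Y)),\quad\tau'_j=\tau(S^j(X,Z)),\quad D=\{\exists j:\tau_j\neq\tau'_j\},\quad\mathcal G=\sigma\big(X,(\tau_j)_j,(\tau'_j)_j\big).$$
The event $D\in\mathcal G$ is $S$-invariant, and $P(D)\ge P(\tau_0\ne\tau'_0)=2E[P(T|X)(1-P(T|X))]>0$. Since $T\in\mathcal T$, $\tau_0$ is measurable with respect to $\sigma(X,Y_{<-L})$ for every $L$; shifting, each $\tau_j$ is measurable with respect to $\sigma(X,Y_{<j-L})$ for every $L$. So, mod null sets, each $\tau_j$ is measurable with respect to $\sigma(X,Y_{<-L})$ for every $L$, and each $\tau'_j$ with respect to $\sigma(X,Z_{<-L})$. The same then holds with $<-L$ replaced by $<m$ for any $m\in\mathbb Z$.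

**From now on all probabilities and entropies are under $P_D=P(\cdot|D)$** unless indicated. As $P_D\ll P$, a.s. statements and measurability mod null sets carry over. $P_D$ is stationary and invariant under exchanging $Y$ and $Z$, and $\mathcal G$ is preserved by this exchange. In particular $(X,Y)\overset d=(X,Z)$.

**Step 2: the rates.** This step shows that conditioning on $Z$, or on the hidden bits, does not lower the rate of $Y$. Let $a=h(Y|X)$ and $b=h(X|Y)$. By Lemma 3(ii),
$$a+b=2h.\tag{4}$$
Moreover
$$H(Y_0|Y_{<0},X,Z)=H(Y_0|Y_{>0},X,Z)=a,\tag{5}$$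
and the same with $Y,Z$ exchanged. To see this, note that under $P$, by conditional independence, $H_P(Y_0|Y_{<0},X,Z)=H_P(Y_0|Y_{<0},X)$. The left side is the $P(D),P(D^c)$-mixture of the corresponding entropies under $P_D$ and $P_{D^c}$, because $D\in\sigma(X,Y_{<0},Z)$ mod null sets. The right side is $h_P(X,Y)-h_P(X)$ by (1), affine in the law, so it is the same mixture of $h_{P_D}(Y|X)$ and $h_{P_{D^c}}(Y|X)$. On each of $D$ and $D^c$ the left term is at most the right term, by monotonicity and (1). Since the mixtures agree, the terms agree (a part of probability zero is left out). This is the first equality in (5) with $a$. The second is (1) with $B=(X,Z)$, and the exchanged version is symmetry.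

**Step 3: from rates to finite intervals.** This step bounds finite-size entropies up to a constant. For a finite, possibly empty, interval $J$ with $n=|J|$,
$$na\le H(Y_J|X_J)\le na+c_0,\qquad nb\le H(X_J|Y_J)\le nb+c_0,\tag{6}$$
and likewise for $Z$ in place of $Y$. The lower bounds follow from (2) by conditioning on more. For the upper bounds use (3) and (4): $H(Y_J|X_J)\le2hn+c_0-H(X_J|Y_J)\le2hn+c_0-nb=na+c_0$, and similarly for the other.

## 9. The kinked column and its entropy balance

Fix a block length $B\ge1$, to be chosen in Section 10. Let $M\ge1$, $\ell=MB$, $K=[0,\ell)$ and $\mathbf B_k=[kB,(k+1)B)$. Let $G_k$ be the event that $X$ has a backtrack $j$ with $kB+1\le j\le(k+1)B-2$, and let $\beta_k$ be the first such $j$. Then $\beta_k-1,\beta_k,\beta_k+1\in\mathbf B_k$, and $G_k$ depends only on $X_{\mathbf B_k}$. Let $\kappa$ be uniform on $\{0,\dots,M-1\}$, independent of $(X,Y,Z)$.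

**Step 1: the construction.** This step defines a legal pair $(U,V)$ to which (3) applies. Let $U=X_K$, and for $\kappa=k$:

- on $G_k$: $V_j=Y_j$ for $j<\beta_k$, $V_{\beta_k}=X_{\beta_k-1}=X_{\beta_k+1}$, and $V_j=Z_j$ for $j>\beta_k$ ($j\in K$);
- on $G_k^c$: $V=Y_K$.

With $\beta=\beta_k$ we have $Y_{\beta-1}\sim X_{\beta-1}=V_\beta=X_{\beta+1}\sim Z_{\beta+1}$, so $V$ is a walk. Also $V_\beta=X_{\beta-1}\sim X_\beta=U_\beta$, so $V_j\sim U_j$ for all $j\in K$.

**Step 2: a splice without the joint.** This step replaces $V$, for fixed $\kappa=k$, by something easier to estimate. Write subscripts $-$ and $+$ for the restrictions to $K_-=[0,kB)$ and $K_+=[kB,\ell)$. Let $\tilde Z=Z$ on $G_k$ and $\tilde Z=Y$ on $G_k^c$. Since $G_k\in\sigma(X)$ and $(X,Y)\overset d=(X,Z)$, also $(X,\tilde Z)\overset d=(X,Y)$. Moreover $G_k\in\sigma(X_+)$, as $\mathbf B_k\subset K_+$. For $\kappa=k$, $V$ and $(Y_-,\tilde Z_+)$ agree outside $\mathbf B_k$.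

**Step 3: the splice does not have too much entropy.**

**Claim 6.** $H(Y_-,\tilde Z_+)\le H(X_K)+\ell(a-b)+4c_0$.

*Proof.* By (6),
$$H(X_K,Y_-,\tilde Z_+)\le H(X_K)+H(Y_-|X_-)+H(\tilde Z_+|X_+)\le H(X_K)+\ell a+2c_0.$$
So it suffices to show $H(X_K|Y_-,\tilde Z_+)\ge\ell b-2c_0$. This entropy equals $H(X_+|X_-,Y_-,\tilde Z_+)+H(X_-|Y_-,\tilde Z_+)$.

*First term.* It equals $H(X_+|X_-,\tilde Z_+)-\mathrm I(X_+;Y_-|X_-,\tilde Z_+)$. By (2) for $(X,\tilde Z)\overset d=(X,Y)$, $H(X_+|X_-,\tilde Z_+)\ge H(X_+|X_{<kB},\tilde Z)=|K_+|b$. Since $\tilde Z_+$ is a function of $(X,Y_{\ge kB},Z)$,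
$$\mathrm I(X_+;Y_-|X_-,\tilde Z_+)=H(Y_-|X_-,\tilde Z_+)-H(Y_-|X_K,\tilde Z_+)\le H(Y_-|X_-)-H(Y_-|Y_{\ge kB},X,Z)\le c_0,$$
because the first entropy on the right is at most $|K_-|a+c_0$ by (6), and the second is $|K_-|a$ by (5) and the chain rule. So the first term is at least $|K_+|b-c_0$.

*Second term.* We have $H(X_-|Y_-,\tilde Z_+)\ge H(X_-|X_+,Y_K,\tilde Z_+)=H(X_-|X_+,Y_K)-\mathrm I(X_-;\tilde Z_+|X_+,Y_K)$, and $H(X_-|X_+,Y_K)\ge H(X_-|X_{\ge kB},Y)=|K_-|b$ by (2). The mutual information is an integral over the conditioning variables of nonnegative contributions. Since $G_k\in\sigma(X_+)$, it splits over $G_k$ and $G_k^c$. On $G_k^c$, $\tilde Z_+=Y_+$ is known from the conditioning and the contribution is zero; on $G_k$, $\tilde Z_+=Z_+$. So it is at most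
$$\mathrm I(X_-;Z_+|X_+,Y_K)=H(Z_+|X_+,Y_K)-H(Z_+|X_K,Y_K)\le H(Z_+|X_+)-H(Z_+|Z_{<kB},X,Y)\le c_0,$$
by (6) and the exchanged form of (5). So the second term is at least $|K_-|b-c_0$. Adding up proves the claim. $\square$

**Step 4: the splice keeps full entropy given the hidden bits.** Here the tail property of the bits is used.

**Claim 7.** $H(Y_-,\tilde Z_+|\mathcal G)\ge\ell a$.

*Proof.* First, $\mathcal G\subset\sigma(X,Y_{<0},Z)$ mod null sets, so $H(Y_-|\mathcal G)\ge H(Y_-|Y_{<0},X,Z)=|K_-|a$ by (5). Next, as $G_k\in\sigma(X)\subset\mathcal G$,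
$$H(\tilde Z_+|\mathcal G,Y_-)=H(Z_+|\mathcal G,Y_-;G_k)+H(Y_+|\mathcal G,Y_-;G_k^c).$$
Since the $\tau'_j$ are measurable with respect to $\sigma(X,Z_{<kB})$, we have $\mathcal G\vee\sigma(Y_-)\subset\sigma(X,Y,Z_{<kB})$. So the first summand is at least $H(Z_+|X,Y,Z_{<kB};G_k)$, which by exchange symmetry equals $H(Y_+|X,Z,Y_{<kB};G_k)$. Since the $\tau_j$ are measurable with respect to $\sigma(X,Y_{<kB})$, also $\mathcal G\vee\sigma(Y_-)\subset\sigma(X,Z,Y_{<kB})$, and the second summand is at least $H(Y_+|X,Z,Y_{<kB};G_k^c)$. The two lower bounds add up to $H(Y_+|X,Z,Y_{<kB})=|K_+|a$, by (5). $\square$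

**Step 5: the balance.** This step inserts both claims into (3). For $\kappa=k$, $V$ and $(Y_-,\tilde Z_+)$ differ at most on $\mathbf B_k$, which costs at most $B\log q$. Averaging over $\kappa$, which is independent of $(X,Y,Z)$,
$$H(V)\le\log M+H(V|\kappa)\le\log M+H(X_K)+\ell(a-b)+4c_0+B\log q.\tag{7}$$
Since $U=X_K$ is $\mathcal G$-measurable and $\kappa$ is independent of $\mathcal G$,
$$H(V|U)\ge H(V|\mathcal G)=\log M+H(V|\kappa,\mathcal G)-H(\kappa|V,\mathcal G)\ge\log M+\ell a-B\log q-H(\kappa|V,\mathcal G).\tag{8}$$
Now $H(V|U)+H(U|V)=2H(V|U)+H(U)-H(V)$ and $H(U)=H(X_K)$. Inserting (7) and (8), and using (4) in the form $2\ell a-\ell(a-b)=2h\ell$, (3) gives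
$$2h\ell+c_0\ge2h\ell+\log M-2H(\kappa|V,\mathcal G)-3B\log q-4c_0,$$
that is,
$$\log M\le2H(\kappa|V,\mathcal G)+3B\log q+5c_0.\tag{9}$$

## 10. Locating the kink from the hidden bits

It remains to show that $V$ and $\mathcal G$ nearly determine $\kappa$, with $B$ fixed and $M$ large.

**Step 1: choice of $B$.** This step chooses blocks long enough that most of them reveal whether $V$ follows $Y$ or $Z$ there. Under $P_D$ the stationary random set $\{j:\tau_j\ne\tau'_j\}$ is a.s. nonempty, hence a.s. unbounded above. So is the set of backtracks of $X$, by Lemma 5. Choose $L$ such that with probability at least $1-\frac1{200}$ some $j\in[0,L)$ has $\tau_j\ne\tau'_j$, and with probability at least $1-\frac1{200}$ there is a backtrack of $X$ in $[1,L-2]$.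

By martingale convergence, the function $g_r(X,Y_{[-r,r]})=1\{P_D(\tau_0=1|X,Y_{[-r,r]})>\frac12\}$ satisfies $P_D(g_r\ne\tau_0)\to0$ as $r\to\infty$. Fix $r$ with $P_D(g_r\neq\tau_0)\le\frac1{200L}$ and write $g_{(j)}(X,y)=g_r(S^jX,(S^jy)_{[-r,r]})$. By stationarity $P_D(g_{(j)}(X,Y)\ne\tau_j)\le\frac1{200L}$, and by exchange symmetry $P_D(g_{(j)}(X,Z)\neq\tau'_j)\le\frac1{200L}$, for every $j$. Put
$$B=L+2r,\qquad C_k=[kB+r,\,kB+r+L).$$
For $j\in C_k$ the window $[j-r,j+r]$ lies in $\mathbf B_k$.

**Step 2: bad blocks are rare.** Let $e_k=1$ if at least one of the following holds, and $e_k=0$ otherwise: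

- $\tau_j=\tau'_j$ for all $j\in C_k$;
- $g_{(j)}(X,Y)\ne\tau_j$ for some $j\in C_k$;
- $g_{(j)}(X,Z)\ne\tau'_j$ for some $j\in C_k$;
- $G_k^c$ occurs.

Each has probability at most $\frac1{200}$: the first by the choice of $L$; the second and third by a union bound over the $L$ elements of $C_k$; the fourth because $[kB+1,(k+1)B-2]$ contains a translate of $[1,L-2]$. So $(e_k)_{k\in\mathbb Z}$ is stationary, with $\rho:=P_D(e_0=1)\le\frac4{200}=\frac1{50}$.

**Step 3: the estimator.** This step votes block by block. Let $j_k$ be the first $j\in C_k$ with $\tau_j\neq\tau'_j$. For $0\le k<M$ let $s_k=+1$ if $g_{(j_k)}(X,V)=\tau_{j_k}$, $s_k=-1$ if $g_{(j_k)}(X,V)=\tau'_{j_k}$, and $s_k=+1$ if $j_k$ does not exist. Exactly one of the first two cases holds when $j_k$ exists, and the $s_k$ are functions of $(V,\mathcal G)$.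

If $k<\kappa$ and $e_k=0$, then $V=Y$ on $\mathbf B_k$ and $s_k=+1$. If $k>\kappa$, $e_k=0$ and $G_\kappa$ holds, then $V=Z$ on $\mathbf B_k$ and $s_k=-1$. So $\kappa$ should be near the point where the votes change sign. Let
$$F(c)=\sum_{0\le k<c}s_k-\sum_{c<k<M}s_k,$$
and let $\hat\kappa$ be the smallest maximizer of $F$ on $\{0,\dots,M-1\}$. It is a function of $(V,\mathcal G)$.

**Step 4: the estimator is right up to one block on a good event.** Suppose $e_\kappa=0$, so that $G_\kappa$ holds, and suppose that for all $n\ge1$, $\sum_{k=1}^ne_{\kappa+k}<\frac n4$ and $\sum_{k=1}^ne_{\kappa-k}<\frac n4$. Let $n\ge2$.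

For $c=\kappa-n\ge0$, fewer than $\frac n4$ of the $n$ votes with $c\le k<\kappa$ can be $-1$, so
$$F(\kappa)-F(c)=2\sum_{c\le k<\kappa}s_k-s_c+s_\kappa>2\Big(n-\frac n2\Big)-2=n-2\ge0.$$
For $c=\kappa+n<M$, fewer than $\frac n4$ of the $n$ votes with $\kappa<k\le c$ can be $+1$, so
$$F(c)-F(\kappa)=2\sum_{\kappa<k\le c}s_k+s_\kappa-s_c<-n+2\le0.$$
In neither case is $c$ a maximizer. So $|\hat\kappa-\kappa|\le1$.

**Step 5: the good event is likely.** Since $\kappa$ is independent of the stationary sequence $(e_k)$, the sequence $(e_{\kappa+k})_k$ has the same law as $(e_k)_k$. By the maximal ergodic inequality, $P(\sup_{n\ge1}\frac1n\sum_{k=1}^ne_{\pm k}>\frac15)\le5\rho$ for each sign. Together with $P(e_\kappa=1)=\rho$, the good event fails with probability at most $11\rho\le\frac14$. Splitting according to whether $|\hat\kappa-\kappa|\le1$,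
$$H(\kappa|V,\mathcal G)\le H(\kappa|\hat\kappa)\le\log2+\log3+\tfrac14\log M.$$

**Step 6: the contradiction.** Insert this in (9):
$$\tfrac12\log M\le2\log6+3B\log q+5c_0,$$
where $B,q,c_0$ do not depend on $M$. Letting $M\to\infty$ gives a contradiction. So $\mathcal T=\sigma(X^0)$ mod $\mu$. This proves Proposition 4, and with Section 5 it proves Theorem A. $\blacksquare$

## 11. One transition kernel for all measures of maximal entropy

We prove Theorem B.

**Step 1: a common kernel.** This step shows that two MMEs have the same transition rule. Let $\mu_1,\mu_2$ be MMEs and $\bar\mu=\frac12(\mu_1+\mu_2)$, again an MME since entropy is affine. Let $\iota\in\{1,2\}$ be the label, uniform, with $\mu_\iota$ the conditional law. By Lemma 3(i) for $\bar\mu,\mu_1,\mu_2$,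
$$H(X^1_0|X^1_{<0},X^0)=h=H(X^1_0|X^1_{<0},X^0,\iota).$$
As in Lemma 3, the chain rule shows that $X^1_J$ is conditionally independent of $\iota$ given $(X^0,X^1_{<-L})$ for each finite interval $J$ with $\min J=-L$. So for bounded $f$ depending on $X^1_{[-r,r]}$ and $L>r$, $E[f|X^0,X^1_{<-L},\iota]=E[f|X^0,X^1_{<-L}]$. By Proposition 4 for $\bar\mu$ the right side tends to $E[f|X^0]$ in $L^1$; conditioning both sides on $(X^0,\iota)$ gives $E[f|X^0,\iota]=E[f|X^0]$. Thus the transition kernel of $\bar\mu$ is a version of the transition kernels of both $\mu_1$ and $\mu_2$.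

**Step 2: part (1).** If $X^0$ has the same law under $\mu_1$ and $\mu_2$, then by Theorem A and the common kernel $(X^0,X^1,\dots)$ has the same law under both. By horizontal stationarity $\mu_1=\mu_2$.

**Step 3: part (2).** This step derives the symmetries from part (1). Let $\varrho(i,j)=(-i,j)$. The image of $\mu$ under $\varrho$ is an MME with the same law of $X^0$, so it equals $\mu$ by (1). With horizontal stationarity, the chain is reversible. Exchanging the two coordinates maps MMEs to MMEs, which gives invariance of every MME under $(i,j)\mapsto(i,-j)$.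

For bounded real $f\in\sigma(X^i,i\ge0)$, the function $f\circ\varrho$ is measurable with respect to $\sigma(X^i,i\le0)$, and $E[f\circ\varrho|X^0]=E[f|X^0]$, because $\mu$ is invariant under $\varrho$ and $\varrho$ fixes $X^0$. By the Markov property the columns $i\ge0$ and $i\le0$ are conditionally independent given $X^0$, so
$$\int f\cdot(f\circ\varrho)\,d\mu=\int E[f|X^0]\,E[f\circ\varrho|X^0]\,d\mu=\int E[f|X^0]^2\,d\mu\ge0.$$

**Step 4: part (3).** This step shows that a single column reveals the ergodic component. Let $\mu_1\ne\mu_2$ be ergodic MMEs, and let $A$ be a $\mathbb Z^2$-invariant Borel set with $\mu_1(A)=1$, $\mu_2(A)=0$. Under $\bar\mu=\frac12(\mu_1+\mu_2)$ the columns form a stationary Markov chain, by Theorem A.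

Approximate $1_A$ in $L^1(\bar\mu)$ by functions of finitely many columns and shift these to the right. Since $A$ is invariant under the horizontal shift, the approximation error does not change. So $A\in\sigma(X^i,i\ge n)$ mod null sets, for every $n$. By the Markov property and stationarity, $\bar\mu(A|X^{\le n})=\varphi(X^n)$ with $\varphi$ independent of $n$. By martingale convergence $\|\varphi(X^n)-1_A\|_1\to0$ as $n\to\infty$, and by invariance of $A$ this norm does not depend on $n$, so it is zero. Hence $1_A=\varphi(X^0)$ $\bar\mu$-a.s. The set $\{\varphi=1\}$ of columns has probability $1$ under the column law of $\mu_1$ and probability $0$ under that of $\mu_2$, so the two column laws are mutually singular. $\blacksquare$
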